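\title{Betti numbers of the absolute integral closure in equal characteristic zero}

\begin{abstract}
Let $(R,\mathfrak m,k)$ be a Noetherian local domain containing $\mathbb Q$, and let $R^+$ be its absolute integral closure. We prove that $R$ is regular as soon as $\operatorname{Tor}^R_i(k,R^+)=0$ for one $i\ge 1$, which answers a question of Bhatt, Iyengar and Ma; neither excellence nor normality is assumed. More precisely, for $i\ge1$ this module vanishes if and only if $R$ is regular and $i\ge\dim R-1$. The main tool is a structure theorem: over a normal $R$, the finitely generated reflexive modules are exactly the finitely generated direct summands of finite products of integral closures of $R$ in finite extensions of its fraction field. It is proved by a spectral cover, which lowers the rank to one, followed by a double cover; both covers are produced by a Bertini theorem in codimension one.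
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(R,\mathfrak m,k)$ be a Noetherian local domain with fraction field $K$. Its \emph{absolute integral closure} $R^+$ is the integral closure of $R$ in an algebraic closure $\overline K$ of $K$. For an $R$-module $M$, finitely generated or not, the $i$-th \emph{Betti number} is
\[
\beta_i(M)=\dim_k\operatorname{Tor}^R_i(k,M).
\]
If $M$ is finitely generated, $\beta_i(M)$ is the rank of the $i$-th term of its minimal free resolution, so $\beta_i(M)=0$ means $\operatorname{pd}_RM<i$. For $M=k$ the vanishing of a single Betti number therefore characterizes regular local rings, by the theorem of Auslander, Buchsbaum and Serre. The module $R^+$ is as canonically attached to $R$ as $k$ is, and one may ask whether it is an equally good test module. The following question, due to Bhatt, Iyengar and Ma, appears in \cite{AM}.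

\begin{quote}
\emph{Let $(R,\mathfrak m,k)$ be a Noetherian local domain with $\mathbb Q\subset R$. If $\beta_i(R^+)=0$ for some $i\ge1$, is $R$ regular?}
\end{quote}

Call a \emph{normal cover} of $R$ the integral closure of $R$ in a finite field extension of $K$. The ring $R^+$ is the directed union of the normal covers inside $\overline K$, and in characteristic zero the inclusions between them are split by the trace. So $\beta_i(R^+)=0$ holds exactly when $\beta_i(T)=0$ for every normal cover $T$ (Lemma~\ref{lem:trace}). In dimension one this suggests a positive answer. Over a discrete valuation ring, $R^+$ is torsion-free, hence flat, and all its higher Betti numbers vanish. Over the cusp $R=k[[t^2,t^3]]$ the normalization $T=k[[t]]$ is isomorphic to $t^2T=\mathfrak m$, so $\beta_i(T)=\beta_{i+1}(k)\ne0$ for all $i\ge1$.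

For a normal ring of higher dimension there is reason to hesitate. The normal covers are then finitely generated modules, and the hypothesis says that all of them have projective dimension less than $i$. One cover with this property proves nothing, since $R$ itself is a cover and is free. The question is whether the covers, taken together, are varied enough as modules to detect the residue field. There is one evident constraint on them: they are reflexive. We show that this is the only constraint. Since the second syzygy of $k$ is reflexive, the answer is positive, and since reflexive modules are second syzygies, one is led to expect the Betti numbers of $R^+$ over a regular ring of dimension $d$ to stop two steps before those of $k$.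

Throughout, $(R,\mathfrak m,k)$ is a Noetherian local domain containing $\mathbb Q$, with fraction field $K$ and dimension $d$. No excellence or normality is assumed unless stated.

\begin{theorem}\label{thm:regular}
If $\beta_i(R^+)=0$ for some $i\ge1$, then $R$ is regular.
\end{theorem}

\begin{theorem}\label{thm:structure}
Assume that $R$ is not a field, and let $T$ be the integral closure of $R$ in $K$. Let $N$ be a finitely generated torsion-free $T$-module and let $M=\bigcap_PN_P\subset N\otimes_TK$, where $P$ runs over the height one primes of $T$. Then $M$ is, as a $T$-module, a direct summand of a finite product of normal covers of $R$. In particular, if $R$ is normal, a finitely generated $R$-module is reflexive if and only if it is a direct summand of a finite product of normal covers of $R$.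
\end{theorem}

\begin{theorem}\label{thm:betti}
For $i\ge1$, one has $\beta_i(R^+)=0$ if and only if $R$ is regular and $i\ge d-1$. If $R$ is not a field, then for every $i\ge0$ the number $\beta_i(R^+)$ is either $0$ or infinite.
\end{theorem}

\begin{theorem}\label{thm:flatdim}
Let $R$ be normal, let $X$ be any $R$-module and let $i\ge1$. If $\operatorname{Tor}^R_i(X,R^+)=0$, then the flat dimension of $X$ satisfies $\operatorname{fd}_RX\le i+1$. For $R$ regular with $d\ge2$, $X=k$ and $i=d-1$, the bound is attained.
\end{theorem}

The case $i=0$ has to be excluded from the question, because $\mathfrak mR^+\ne R^+$ for every $R$ by lying over. Fields have to be excluded from the second part of Theorem~\ref{thm:betti}, because $\beta_0(R^+)=1$ when $R$ is an algebraically closed field. The intersection in Theorem~\ref{thm:structure} cannot be replaced by $N$: the maximal ideal of $k[[x,y]]$ is torsion-free, but the intersection of its localizations at height one primes is the whole ring, so it is not reflexive.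

After the preliminaries of Section~\ref{sec:prelim}, Section~\ref{sec:normal} settles normal rings on the basis of Theorem~\ref{thm:structure}. Section~\ref{sec:examples} shows in two examples how that theorem is proved, and Sections~\ref{sec:bertini}--\ref{sec:spectral} prove it. Section~\ref{sec:general} removes normality by passing to the completion, and Section~\ref{sec:betti} completes the description of the Betti numbers.

If $R$ is a field, then $R$ is regular of dimension $0$, all higher Tor modules vanish and all modules are flat, so Theorems~\ref{thm:regular}, \ref{thm:betti} and \ref{thm:flatdim} hold. \emph{From now on $R$ is not a field.}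

\section{Normal covers and their modules}\label{sec:prelim}

Every ring below contains $\mathbb Q$, except in one remark. Thus nonzero rational numbers are units, $\mathbb Q$ embeds in every residue field, and finite field extensions are separable.

\subsection{Textbook facts}

We use the following statements. \emph{Normal} means a domain integrally closed in its fraction field.

\begin{enumerate}
\item[(F1)] Let $A\subset B$ be an integral extension of domains. Every prime of $A$ is the contraction of a prime of $B$ (lying over), and primes $Q'\subsetneq Q$ of $B$ have different contractions (incomparability); in particular nonzero primes have nonzero contractions. If $A$ is normal, going-down holds: if $Q\cap A=P$ and $P'\subset P$ is prime, some prime $Q'\subset Q$ contracts to $P'$. Going-down also holds for flat ring maps.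
\item[(F2)] Let $A$ be normal, $E'$ a finite extension of $E=\operatorname{Frac}A$, and $B$ the integral closure of $A$ in $E'$. Then $\operatorname{Tr}_{E'/E}(B)\subset A$. If $A$ is Noetherian, $B$ is a finite $A$-module.
\item[(F3)] Let $A$ be a complete Noetherian local domain. Its normalization is a finite $A$-module and a complete local domain. By Cohen's structure theorem, $A$ is finite over a subring $k'[[X_1,\dots,X_n]]$ with $k'$ a field. The ring $A$ is catenary, so $\operatorname{ht}Q+\dim A/Q=\dim A$ for every prime $Q$.
\item[(F4)] Let $H$ be a Noetherian local ring with residue field $k$. If $B\ne0$ is finitely generated with $\operatorname{pd}_HB<\infty$, then $\operatorname{pd}_HB+\operatorname{depth}_HB=\operatorname{depth}H$ (Auslander--Buchsbaum). The ring $H$ is regular if and only if $\operatorname{pd}_Hk<\infty$ (Auslander--Buchsbaum--Serre). In that case $H$ is a unique factorization domain, hence normal, and the Koszul complex is a minimal resolution of $k$, so $\operatorname{pd}_Hk=\dim H$.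
\item[(F5)] Tor commutes with filtered colimits. A module $X$ has $\operatorname{fd}X\le n$ if and only if $\operatorname{Tor}_{n+1}(X,N)=0$ for all finitely generated $N$. Over a Noetherian local ring, $\operatorname{fd}k=\operatorname{pd}k$. If $0\to B\to G_1\to G_0\to N\to0$ is exact with $G_0,G_1$ free, then $\operatorname{Tor}_i(X,B)\cong\operatorname{Tor}_{i+2}(X,N)$ for $i\ge1$; such a $B$ is a \emph{second syzygy} of $N$.
\end{enumerate}

\subsection{Krull domains}

Nothing in our hypotheses makes a normal cover finite over $R$, or Noetherian. What survives is the theory of divisors. A domain $T$ with fraction field $E$ is a \emph{Krull domain} if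
\begin{enumerate}
\item[(K1)] for every height one prime $P$, the ring $T_P$ is a discrete valuation ring, with valuation $v_P$ and residue field $\kappa(P)$;
\item[(K2)] $T=\bigcap_PT_P$, the intersection running over the height one primes;
\item[(K3)] every $b\in E^\times$ has $v_P(b)=0$ for all but finitely many $P$.
\end{enumerate}
Krull domains are normal, and normal Noetherian domains are Krull domains. We shall constantly use the approximation theorem \cite[VII, \S1.5]{Bou}:
\begin{enumerate}
\item[(K4)] given finitely many height one primes $P$ and integers $n_P$, there is $w\in E^\times$ with $v_P(w)=n_P$ for these $P$ and $v_{P'}(w)\ge0$ for all other $P'$.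
\end{enumerate}

Let $T$ be the normal cover of $R$ in a finite extension $E/K$. Scale a $K$-basis of $E$ by a nonzero element of $R$ so that it becomes integral over $R$, and let $R_1$ be the $R$-algebra it generates. Then $R_1$ is a finite $R$-algebra with fraction field $E$, and $T$ is the normalization of the Noetherian domain $R_1$. By the Mori--Nagata theorem $T$ is a Krull domain. It is not a field, by lying over, so by (K2) it has height one primes.

Let $E'/E$ be finite and let $S$ be the integral closure of $T$ in $E'$; it is again a normal cover of $R$.
\begin{enumerate}
\item[(K5)] The height one primes of $S$ are exactly the primes lying over height one primes of $T$. For $P$ of height one in $T$, the ring $S_P=(T\setminus P)^{-1}S$ is a semilocal principal ideal domain, finite over $T_P$, and $S_P=\{b\in E':v_{\mathfrak P}(b)\ge0\text{ for all }\mathfrak P\text{ over }P\}$. Moreover $S=\bigcap_PS_P$.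
\end{enumerate}
Indeed, let $\mathfrak P\ne0$ be a prime of $S$ with contraction $P\neq0$. A prime strictly between $0$ and $P$ lifts to a prime strictly between $0$ and $\mathfrak P$ by going-down, and conversely a prime strictly between $0$ and $\mathfrak P$ contracts to one strictly between $0$ and $P$ by incomparability. The ring $S_P$ is the integral closure of $T_P$ in $E'$, finite by (F2), so it is a Dedekind domain whose finitely many maximal ideals correspond to the $\mathfrak P$ over $P$; a semilocal Dedekind domain is a principal ideal domain and is the intersection of its localizations $S_{\mathfrak P}$. The last claim follows from (K2) for $S$.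

A \emph{divisor} on a Krull domain $T$ is a finite formal sum $D=\sum D_PP$ with $D_P\in\mathbb Z$. We put
\[
T(D)=\{b\in E: v_P(b)+D_P\ge0\text{ for all }P\},\qquad v_P(0)=\infty .
\]
Thus $T(0)=T$, and $T(D)$ consists of the elements with poles bounded by $D$.

\subsection{Hulls and reflexive modules}

For a finitely generated torsion-free module $N$ over a Krull domain $T$ that is not a field, we call $\widetilde N=\bigcap_PN_P\subset N\otimes_TE$ the \emph{hull} of $N$. It replaces the bidual when $T$ is not Noetherian. Recall that a module $M$ is \emph{reflexive} if the natural map $M\to M^{**}$ is bijective, where $M^*=\operatorname{Hom}_T(M,T)$.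

\begin{lemma}\label{lem:hull}
Let $T$ be a Krull domain that is not a field, with fraction field $E$.
\begin{enumerate}
\item[(a)] Let $N$ be finitely generated and torsion-free of rank $r$, and $M=\widetilde N$. There are a free submodule $N_0\subset N$ of rank $r$ and $0\ne c\in T$ with $cM\subset N_0\subset M$. Each $M_P$ equals $N_P$ and is free of rank $r$ over $T_P$; $M_P=(N_0)_P$ if $c\notin P$; and $M=\bigcap_PM_P$.
\item[(b)] Let $T$ be Noetherian and $M$ finitely generated. The following are equivalent: \textup{(i)} $M$ is reflexive; \textup{(ii)} $M$ is torsion-free and $M=\widetilde M$; \textup{(iii)} $M$ is the kernel of a map between finite free modules.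
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $N_0$ be spanned by elements of $N$ forming a basis of $N\otimes E$, and let $c$ be a common denominator of the coordinates of generators of $N$, so that $cN\subset N_0$. Then $cM\subset\bigcap_P(N_0)_P=N_0$ by (K2). Localizing $N\subset M\subset N_P$ gives $M_P=N_P$, which is finitely generated and torsion-free over a discrete valuation ring, hence free. The remaining claims follow.

(b) Let $N$ be finitely generated and torsion-free, $V=N\otimes E$. A linear form on $V$ maps $N$ into $T=\bigcap T_P$ if and only if it maps each $N_P$ into $T_P$, so $N^*=\bigcap_P(N_P)^*$. Also $(N^*)_P=(N_P)^*$, because $N$ is finitely presented. Applying the first formula to $N^*$ gives $N^{**}=\bigcap_P(N_P)^{**}=\bigcap_PN_P$, as $N_P$ is free. Since duals are torsion-free, (i) and (ii) are equivalent. If $M=\ker(\partial\colon G_1\to G_0)$, an element of $\widetilde M$ lies in $\bigcap_P(G_1)_P=G_1$ and is killed by $\partial$, so (iii) implies (ii). If $M$ is reflexive, dualizing a finite presentation $G_1\to G_0\to M^*\to0$ gives $0\to M\to G_0^*\to G_1^*$, so (i) implies (iii).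
\end{proof}

\subsection{The trace and quadratic extensions}

The next lemma transfers the hypothesis from $R^+$ to the normal covers. It needs the degrees of field extensions to be invertible.

\begin{lemma}\label{lem:trace}
Let $X$ be an $R$-module and $i\ge0$. For every normal cover $T$ of $R$ there is an injection $\operatorname{Tor}_i^R(X,T)\hookrightarrow\operatorname{Tor}_i^R(X,R^+)$. Moreover $\operatorname{Tor}_i^R(X,R^+)=0$ if and only if $\operatorname{Tor}^R_i(X,T)=0$ for all normal covers $T$.
\end{lemma}

\begin{proof}
Embed $E=\operatorname{Frac}T$ in $\overline K$ over $K$, so that $T\subset R^+$. Let $E'\subset\overline K$ be finite over $E$, with normal cover $T'$. By (F2) the map $[E':E]^{-1}\operatorname{Tr}_{E'/E}$ sends $T'$ to $T$; it is $T$-linear and the identity on $T$. So $\operatorname{Tor}_i^R(X,T)\to\operatorname{Tor}^R_i(X,T')$ is injective. Since $R^+$ is the directed union of the $T'$, the module $\operatorname{Tor}^R_i(X,R^+)$ is the colimit of the $\operatorname{Tor}^R_i(X,T')$ by (F5). Both statements follow.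
\end{proof}

The only covers whose module structure we ever compute are quadratic.

\begin{lemma}\label{lem:quadratic}
Let $S$ be a normal cover of $R$ with fraction field $E$, let $a\in E^\times$, and let $D=\sum_{\mathfrak P}\lfloor v_{\mathfrak P}(a)/2\rfloor\,\mathfrak P$. The integral closure of $S$ in $E[z]/(z^2-a)$ is $S\oplus S(D)z$. It is a normal cover of $R$ if $a$ is not a square in $E$, and is isomorphic to $S\times S$ otherwise.
\end{lemma}

\begin{proof}
Let $b_0,b_1\in E$. The automorphism $z\mapsto-z$ fixes $S$, so if $b_0+b_1z$ is integral over $S$, then so are $b_0-b_1z$ and, after dividing the sum and the difference by $2$, $b_0$ and $b_1z$. Since $S$ is normal, $b_0$ is integral if and only if $b_0\in S$, and $b_1z$ is integral if and only if its square $b_1^2a\in E$ lies in $S$. The last condition reads $2v_{\mathfrak P}(b_1)+v_{\mathfrak P}(a)\ge0$, that is, $v_{\mathfrak P}(b_1)\ge-\lfloor v_{\mathfrak P}(a)/2\rfloor$, for all $\mathfrak P$. If $a$ is not a square the algebra is the field $E(\sqrt a)$. Otherwise it is $E\times E$, and the integral closure in a finite product of fields is the product of the integral closures, because idempotents are integral.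
\end{proof}

\section{Normal rings}\label{sec:normal}

In this section $R$ is normal, and we take the first statement of Theorem~\ref{thm:structure} for granted; its proof, in Sections~\ref{sec:bertini}--\ref{sec:spectral}, uses nothing from this section.

\begin{proof}[Proof of the second statement of Theorem~\ref{thm:structure}]
Here $T=R$. A finitely generated reflexive module equals its hull by Lemma~\ref{lem:hull}(b), so the first statement applies to it. Conversely, a normal cover $S$ of $R$ is finitely generated by (F2), torsion-free, and equal to $\bigcap_PS_P$ by (K5); so it is reflexive. The map $M\to M^{**}$ is compatible with finite direct sums, so direct summands of finite products of normal covers are reflexive.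
\end{proof}

The easy half of this equivalence bounds the Betti numbers over a regular ring.

\begin{lemma}\label{lem:vanishing}
If $R$ is regular and $i\ge\max(1,d-1)$, then $\beta_i(R^+)=0$.
\end{lemma}

\begin{proof}
A normal cover $S$ is reflexive, so by Lemma~\ref{lem:hull}(b) it is the kernel of a map of finite free modules, with cokernel $N$ say. By (F5), $\operatorname{Tor}_i^R(k,S)\cong\operatorname{Tor}^R_{i+2}(k,N)$, which vanishes because $i+2>d=\operatorname{pd}_Rk$. Apply Lemma~\ref{lem:trace}.
\end{proof}

The hard half runs the same computation backwards.

\begin{proof}[Proof of Theorem~\ref{thm:flatdim}]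
Let $N$ be a finitely generated $R$-module and $B$ its second syzygy in a resolution by finite free modules. By Lemma~\ref{lem:hull}(b), $B$ is reflexive; this is where normality is used. By Theorem~\ref{thm:structure}, $B$ is a direct summand of a product $S_1\times\dots\times S_m$ of normal covers, and $\operatorname{Tor}_i^R(X,S_j)=0$ by Lemma~\ref{lem:trace}. Hence $\operatorname{Tor}^R_{i+2}(X,N)\cong\operatorname{Tor}^R_i(X,B)=0$ for all $N$, and $\operatorname{fd}_RX\le i+1$ by (F5). If $R$ is regular with $d\ge2$, then $\operatorname{Tor}^R_{d-1}(k,R^+)=0$ by Lemma~\ref{lem:vanishing}, while $\operatorname{fd}_Rk=d=(d-1)+1$.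
\end{proof}

Taking $X=k$ gives $\operatorname{pd}_Rk\le i+1$, which proves Theorem~\ref{thm:regular} for normal $R$. Everything now depends on realizing a given module inside a normal cover.

\section{Two examples}\label{sec:examples}

Let $k$ be a field of characteristic zero. The first example shows how a module of rank one is realized, the second how a module of higher rank is brought to rank one.

\begin{example}[a double cover]\label{ex:cone}
Let $S=k[[u,v]]$ and let $R\subset S$ be the subring of power series all of whose terms have even degree. Its maximal ideal is minimally generated by $x=u^2$, $y=uv$, $z=v^2$, with $xz=y^2$, and $S=R\oplus M$, where $M=Ru+Rv$ is the set of odd series. So $\dim R=2$ and $R$ is not regular. It is normal: an element of $K$ integral over $R$ lies in $S$ and is fixed by $(u,v)\mapsto(-u,-v)$. The ring $S$ is the normal cover of $R$ in $K(\sqrt x)$, since $u=\sqrt x$ and $v=y/u$. A relation $au+bv=0$ in $S$ has the form $(a,b)=(vw,-uw)$, and $a,b$ are even exactly when $w$ is odd. This gives an exact sequence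
\[
0\longrightarrow M\xrightarrow{\ w\mapsto(vw,-uw)\ }R^2\xrightarrow{\ (a,b)\mapsto au+bv\ }M\longrightarrow0
\]
whose first map has image in $\mathfrak mR^2$. Splicing copies of it yields a minimal resolution, so $\beta_i(M)=2$ for all $i$, and $\beta_i(R^+)\ge2$ by Lemma~\ref{lem:trace}.

Here is the same computation in the language of Lemma~\ref{lem:quadratic}. The prime $P=uS\cap R=uM=(x,y)$ has height one. In $R_P$ the element $z$ is a unit and $x=y^2/z$, so $y$ is a uniformizer and $v_P(x)=2$. A prime containing $x$ contains $y$, so $P$ is the only height one prime containing $x$. With $a=x$ the lemma gives $D=P$ and $M=R(P)u$.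

The example is special in that $2P$ is the divisor of an element. The lemma asks for less: to realize $S(D)$ it is enough to find $a$ whose divisor is $2D$ plus a sum of distinct primes, because of the floor function. A general member of a pencil should have this property, and this is the purpose of the Bertini theorem of Section~\ref{sec:bertini}.
\end{example}

\begin{example}[a spectral cover]\label{ex:cross}
Let $R=k[[x,y,z]]$ and $p=(x,y,z)\in R^3$. The second syzygy of $k$ is $M=\{w\in R^3:p\cdot w=0\}$. It has rank two, and the Koszul complex gives a minimal resolution $0\to R\to R^3\to M\to0$, so $\beta_1(M)=1$. Theorem~\ref{thm:betti} predicts $\beta_1(R^+)\neq0$, and $M$ is the witness. The cross product with $p$ defines an endomorphism $\varphi(w)=p\times w$ of $M$, and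
\[
\varphi^2(w)=(p\cdot w)\,p-(p\cdot p)\,w=-qw,\qquad q=x^2+y^2+z^2 .
\]
The element $q$ is prime in $R$: in a factorization into two nonunits the initial forms would be linear with product $q$, whereas a product of two linear forms is a quadratic form of rank at most two. So $-q$ is not a square in $K$, the characteristic polynomial of $\varphi$ is $t^2+q$, and its discriminant $-4q$ has valuation at most one at every height one prime. By Lemma~\ref{lem:quadratic} with $a=-q$ and $D=0$, the ring $S=R[t]/(t^2+q)$ is a normal cover of $R$. Letting $t$ act as $\varphi$ makes $M$ an $S$-module of rank one. We have traded a module of rank two over $R$ for a module of rank one over the normal ring cut out by the characteristic polynomial, to which the method of Example~\ref{ex:cone} can be applied. In general no $\varphi$ is given, and we shall again find it as a general member of a pencil.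
\end{example}

\section{A Bertini theorem in codimension one}\label{sec:bertini}

Let $T$ be a normal cover of $R$ with fraction field $E$. For $0\ne F\in E[s]$ and a height one prime $P$ of $T$, let $v_P(F)$ be the minimum of the valuations of the coefficients of $F$. Then $v_P(F(s_0))\ge v_P(F)$ for $s_0\in\mathbb Q$: the divisor $\sum v_P(F)P$ is the fixed part of the family $F(s_0)$. The goal of this section is that the moving part of a general member is reduced.

\begin{theorem}\label{thm:bertini}
Let $0\ne F\in E[s]$ be squarefree. For all but finitely many $s_0\in\mathbb Q$ one has $F(s_0)\ne0$ and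
\[
v_P(F)\le v_P(F(s_0))\le v_P(F)+1\qquad\text{for every height one prime $P$ of }T .
\]
\end{theorem}

At any single prime $P$, almost all $s_0$ give $v_P(F(s_0))=v_P(F)$. The difficulty is that there are infinitely many primes, and we must confine the bad ones to a finite set that does not depend on $s_0$. A derivation does this. Suppose that $\partial$ is a derivation of $T$ and $F=u+sw$. If $a=u+s_0w$ vanishes to order two at $P$, then $a$ and $\partial a$ vanish at $P$, and so does
\[
w\,\partial a-a\,\partial w=w\,\partial u-u\,\partial w=w^2\,\partial(u/w).
\]
This element is independent of $s_0$. If it is nonzero, it lies in finitely many $P$. Our hypotheses provide no derivations of $T$, but complete local domains have enough of them, by Cohen's theorem. So we first embed $T$ in complete rings that see all its height one primes.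

\subsection{Complete rings attached to a normal cover}\label{sub:complete}

Let $R_1\subset E$ be a finite $R$-algebra with fraction field $E$, let $\widehat R$ be the completion of $R$, and put $C=R_1\otimes_R\widehat R$. This ring is faithfully flat over $R_1$ and finite over $\widehat R$, hence a finite product of complete local rings. Let $q$ be one of its finitely many minimal primes. Going-down for the flat map $R_1\to C$ gives $q\cap R_1=0$, so $R_1\subset C/q$. The domain $C/q$ is a quotient of one factor of $C$, so it is complete and local. Let $A_q$ be its normalization and $L_q$ its fraction field. By (F3), $A_q$ is a complete normal Noetherian local domain, finite over $\widehat R$. We have $E\subset L_q$, and $T\subset A_q$ because $T$ is integral over $R_1$. The ring $A_q$ is not a field: $\mathfrak mA_q\ne0$, and $\mathfrak mA_q\ne A_q$ by Nakayama's lemma.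

\begin{lemma}\label{lem:intersection}
If $w\in E$ lies in $A_q$ for every $q$, then $w\in T$.
\end{lemma}

\begin{proof}
Write $w=b/a$ with $a,b\in R_1$, $a\ne0$. Multiplying an equation of integral dependence of $w$ over $C/q$, of degree $n$, by $a^n$ gives $c_1,\dots,c_n\in C$ with $b^n+c_1ab^{n-1}+\dots+c_na^n\in q$. The product of these elements over all $q$ lies in every minimal prime of $C$, so a power of it is zero. Expanding, we get $b^m+\sum_{l=1}^mc'_la^lb^{m-l}=0$ with $m\ge1$ and $c'_l\in C$. So $b^m\in IC\cap R_1$ for the ideal $I=\sum_{l=1}^ma^lb^{m-l}R_1$, and $IC\cap R_1=I$ by faithful flatness. Dividing the resulting relation in $R_1$ by $a^m$ shows that $w$ is integral over $R_1$.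
\end{proof}

The extension $T\subset A_q$ is not known to be integral or flat, so lying over is not available. Instead we single out $P$ by an element whose only pole is at $P$; by Lemma~\ref{lem:intersection} the pole must show up in some $A_q$.

\begin{lemma}\label{lem:heightone}
Every height one prime $P$ of $T$ equals $Q\cap T$ for some $q$ and some height one prime $Q$ of $A_q$.
\end{lemma}

\begin{proof}
By (K4) there is $w\in E$ with $v_P(w)=-1$ and $v_{P'}(w)\ge0$ for $P'\ne P$. Let $\Gamma$ be the set of height one primes $Q$ of the rings $A_q$ with $v_Q(w)<0$; it is finite by (K3). We first remove the poles that are unrelated to $P$. For each $Q\in\Gamma$ with $Q\cap T\not\subset P$ pick an element of $(Q\cap T)\setminus P$, and let $y\in T\setminus P$ be the product of these elements. Fix $n$ so large that $w'=wy^n$ has $v_Q(w')\ge0$ for all these $Q$. Still $v_P(w')=-1$ and $v_{P'}(w')\ge0$ for $P'\ne P$. As $w'\notin T$, Lemma~\ref{lem:intersection} and (K2) for $A_q$ give $q$ and $Q$ with $v_Q(w')<0$. Since $y\in A_q$, also $v_Q(w)<0$, so $Q\in\Gamma$, and $Q\cap T\subset P$ by the choice of $n$. Conversely, if $0\ne t\in P$, then $tw'\in T\subset A_q$, so $v_Q(t)\ge-v_Q(w')>0$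 and $t\in Q$.
\end{proof}

\subsection{Derivations}

A derivation $\partial$ of a field $L$ acts on $L[s]$ through the coefficients; we write $\partial f$ for the result. This is a derivation of $L[s]$, and $\partial(f(c))=(\partial f)(c)+f'(c)\,\partial c$ for $c\in L$. If $f$ is monic, then $\deg\partial f<\deg f$. In the model computation above, the element $w^2\partial(u/w)$ vanishes for all available $\partial$ when $u/w$ is a constant. Part (b) of the next lemma makes this case harmless.

\begin{lemma}\label{lem:derivations}
Let $A\supset\mathbb Q$ be a complete normal Noetherian local domain with fraction field $L$. There are derivations $\partial_1,\dots,\partial_n$ of $L$ such that: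
\begin{enumerate}
\item[(a)] $\partial_l(A)\subset A$, and $\partial_l(Q^2A_Q)\subset QA_Q$ for every height one prime $Q$;
\item[(b)] every nonzero element of the field of constants $L_0=\{c\in L:\partial_lc=0\text{ for all }l\}$ is a unit of $A$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $A$ be finite over $\Lambda=k'[[X_1,\dots,X_n]]$ as in (F3). The derivation $\partial/\partial X_l$ extends to $\operatorname{Frac}\Lambda$ and then uniquely to a derivation $d_l$ of the finite separable extension $L$. Let $g_1,\dots,g_m$ generate $A$ over $\Lambda$ and let $0\ne h\in A$ be a common denominator of the elements $d_lg_j$. Put $\partial_l=hd_l$. Then $\partial_l(\sum f_jg_j)=\sum(hg_j\,d_lf_j+f_j\,hd_lg_j)\in A$ for $f_j\in\Lambda$. The quotient rule gives $\partial_l(A_Q)\subset A_Q$, and for a uniformizer $\pi$ and $b\in A_Q$ we have $\partial_l(\pi^2b)=\pi(2b\,\partial_l\pi+\pi\,\partial_lb)$. This proves (a).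

The $\partial_l$ and the $d_l$ have the same constants. If $0\ne b\in\Lambda$ has order $e>0$, that is, its initial form has degree $e$, then some $d_lb$ is nonzero of order $e-1$, because in characteristic zero a nonzero form of positive degree has a nonzero partial derivative. Let $c\in L_0\cap\operatorname{Frac}\Lambda$. The ideal $I=\{b\in\Lambda:bc\in\Lambda\}$ is nonzero and stable under the $d_l$, since $(d_lb)c=d_l(bc)$. A nonzero element of least order in $I$ therefore has order zero and is a unit, so $c\in\Lambda$. The same remark applied to $c-c(0)$ gives $c\in k'$.

Now let $0\ne c\in L_0$, with monic minimal polynomial $g$ over $\operatorname{Frac}\Lambda$. Then $(d_lg)(c)=d_l(g(c))-g'(c)\,d_lc=0$ and $\deg d_lg<\deg g$, so $d_lg=0$ for all $l$. Hence $g\in k'[Y]$, and both $c$ and $c^{-1}$ are algebraic over $k'\subset A$. As $A$ is normal, both lie in $A$.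
\end{proof}

\subsection{Proof of Theorem~\ref{thm:bertini}}

Multiplying $F$ by $0\ne c\in T$ adds $v_P(c)$ to all terms of the inequality, so we may assume $F\in T[s]$.

\emph{Elimination of $s$.} Fix $q$, write $A=A_q$, $L=L_q$, and take $\partial_l$ and $L_0$ from Lemma~\ref{lem:derivations}. Let $f$ be the monic greatest common divisor of $F,\partial_1F,\dots,\partial_nF$ in $L[s]$. We claim that $f\in L_0[s]$. Let $p$ be a monic irreducible factor of $f$ and $F=pg$. In characteristic zero a squarefree polynomial has distinct roots in an algebraic closure, so $F$ stays squarefree in $L[s]$ and $p\nmid g$. From $p\mid\partial_lF=(\partial_lp)g+p\,\partial_lg$ we get $p\mid\partial_lp$, hence $\partial_lp=0$ by degree. So $p\in L_0[s]$, and $f$ is a product of such $p$. Writing $f$ as an $L[s]$-combination of $F$ and the $\partial_lF$ and clearing denominators, we obtain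
\begin{equation}\label{eq:bezout}
\rho_q\,f=G_0F+\sum_lG_l\,\partial_lF,\qquad0\ne\rho_q\in A,\quad G_0,\dots,G_n\in A[s].
\end{equation}

\emph{A finite set of bad primes.} Let $\Sigma$ be the set of height one primes of $T$ of the form $Q\cap T$, where $Q$ is a height one prime of some $A_q$ with $\rho_q\in Q$. It is finite. Let $s_0\in\mathbb Q$ with $F(s_0)\ne0$, and suppose $v_P(F(s_0))\ge2$. We show $P\in\Sigma$. Take $q$ and $Q$ with $Q\cap T=P$ from Lemma~\ref{lem:heightone}. Then $T_P\subset A_Q$ and $PT_P\subset QA_Q$, so $F(s_0)\in Q^2A_Q$. Rational numbers are constants, so $(\partial_lF)(s_0)=\partial_l(F(s_0))\in QA_Q$ by Lemma~\ref{lem:derivations}(a). Evaluating \eqref{eq:bezout} at $s_0$ gives $\rho_qf(s_0)\in QA_Q$. Now $f(s_0)\in L_0$ is nonzero because $f\mid F$, so it is a unit of $A$ by Lemma~\ref{lem:derivations}(b). Hence $\rho_q\in QA_Q\cap A=Q$ and $P\in\Sigma$.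

\emph{Choice of $s_0$.} Let $\Sigma'$ be the union of $\Sigma$ and the finite set of $P$ with $v_P(F)>0$. For $P\notin\Sigma'$ and $F(s_0)\ne0$ we have $v_P(F)=0$ and $0\le v_P(F(s_0))\le1$. For $P\in\Sigma'$ with uniformizer $\pi$, the polynomial $\pi^{-v_P(F)}F$ has nonzero image in $\kappa(P)[s]$, and $v_P(F(s_0))=v_P(F)$ unless $s_0\in\mathbb Q\subset\kappa(P)$ is one of its finitely many roots. Excluding these values and the roots of $F$ proves the theorem. \qed

\begin{remark}
Both main hypotheses are needed. Over $k[[x,y]]$, the polynomial $F=(x+sy)^2$ has $v_P(F)=0$ for all $P$, and each of its values is the square of a prime element. Over a perfect field $k$ of characteristic $p$, the polynomial $x^p+sy^p$ is squarefree in $s$, and each value $x^p+s_0y^p=(x+s_0^{1/p}y)^p$ with $s_0\in k$ is a $p$-th power.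
\end{remark}

\section{Rank one: double covers}\label{sec:rankone}

\begin{proposition}\label{prop:rankone}
Let $S$ be a normal cover of $R$ and $D$ a divisor on $S$. Then $S(D)$ is, as an $S$-module, a direct summand of a product of one or two normal covers of $R$.
\end{proposition}

\begin{proof}
We build a pencil with fixed part $2D$. Let $E=\operatorname{Frac}S$. By (K4) there is $u\in E^\times$ with $v_{\mathfrak P}(u)=2D_{\mathfrak P}$ on the support of $D$ and $v_{\mathfrak P}(u)\ge0$ elsewhere. Let $\Sigma_1$ be the finite set consisting of the support of $D$ and the primes with $v_{\mathfrak P}(u)\ne0$. Choose $w\in E^\times$ with $v_{\mathfrak P}(w)=2D_{\mathfrak P}$ on $\Sigma_1$ and $v_{\mathfrak P}(w)\ge0$ elsewhere. On $\Sigma_1$ we have $v_{\mathfrak P}(u)\ge2D_{\mathfrak P}=v_{\mathfrak P}(w)$, and off $\Sigma_1$ we have $v_{\mathfrak P}(w)\ge0=v_{\mathfrak P}(u)=2D_{\mathfrak P}$. So $F=u+sw$ has $v_{\mathfrak P}(F)=2D_{\mathfrak P}$ for all $\mathfrak P$, and it is squarefree because it has degree one. Theorem~\ref{thm:bertini} gives $a=F(s_0)\ne0$ with $v_{\mathfrak P}(a)\in\{2D_{\mathfrak P},2D_{\mathfrak P}+1\}$, that is, $\lfloor v_{\mathfrak P}(a)/2\rfloor=D_{\mathfrak P}$,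 for all $\mathfrak P$. By Lemma~\ref{lem:quadratic}, $S\oplus S(D)z$ is a normal cover or the product $S\times S$.
\end{proof}

\section{Higher rank: spectral covers}\label{sec:spectral}

We prove the first statement of Theorem~\ref{thm:structure}. Let $M$ be a hull of rank $r\ge2$. An endomorphism $\varphi$ of $M$ with $r$ distinct eigenvalues makes $M\otimes K$ free of rank one over the algebra $L=K[\varphi]$, and $M$ a module over $T[\varphi]$. To use Proposition~\ref{prop:rankone} we need $M$ to be a module over the integral closure of $T$ in $L$, and this can fail: over a discrete valuation ring $\mathcal O$ with uniformizer $\pi$, the matrix $\varphi=\begin{pmatrix}0&\pi^3\\1&0\end{pmatrix}$ has $(\varphi/\pi)^2=\pi$, so $\varphi/\pi$ is integral, but it does not preserve $\mathcal O^2$. The discriminant here is $4\pi^3$. The remedy is to make the discriminant vanish to order at most one everywhere, as in Example~\ref{ex:cross}.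

\subsection{Discriminants}

For $f=f_e\prod_{j=1}^e(s-\alpha_j)$ of degree $e\geq 1$, the discriminant is $\operatorname{disc}f=f_e^{2e-2}\prod_{j<l}(\alpha_j-\alpha_l)^2$. It is a polynomial $\operatorname{Disc}_e$ with integer coefficients in the coefficients $f_0,\dots,f_e$ of $f$, and for $f_e\ne0$ it is nonzero exactly when the roots are distinct. For an $r\times r$ matrix $A$ let $\Delta(A)$ be the discriminant of its characteristic polynomial. It is a polynomial with integer coefficients in the entries, invariant under conjugation, homogeneous of degree $e=r(r-1)$ because the eigenvalues scale with $A$, and nonzero over any field of characteristic zero because $\Delta(\operatorname{diag}(1,\dots,r))\ne0$.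

\begin{lemma}\label{lem:maximal}
Let $\mathcal O\supset\mathbb Q$ be a discrete valuation ring with fraction field $K$ and valuation $v$. Let $\chi\in\mathcal O[t]$ be monic with $v(\operatorname{disc}\chi)\le1$. Then $\mathcal O[t]/(\chi)$ is the integral closure of $\mathcal O$ in $L=K[t]/(\chi)$.
\end{lemma}

\begin{proof}
Since $\operatorname{disc}\chi\ne0$, $L$ is a product of finite extensions of $K$. By (F2) the integral closure $B$ is finite and torsion-free, so free of rank $r=\deg\chi$ over $\mathcal O$, and $\operatorname{Tr}_{L/K}(B)\subset\mathcal O$. Let $b_1,\dots,b_r$ be a basis of $B$ and let $U\in\operatorname{Mat}_r(\mathcal O)$ express $1,t,\dots,t^{r-1}$ in this basis. If $W$ is the Vandermonde matrix of the roots of $\chi$, the Gram matrix of the trace form in the basis $1,t,\dots,t^{r-1}$ is the product of $W$ and its transpose. Hence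
\[
\operatorname{disc}\chi=\det\bigl(\operatorname{Tr}(t^{j+l-2})\bigr)_{j,l}=(\det U)^2\det\bigl(\operatorname{Tr}(b_jb_l)\bigr)_{j,l}.
\]
The last determinant lies in $\mathcal O$, so $2v(\det U)\le1$ and $U$ is invertible over $\mathcal O$.
\end{proof}

We shall apply Theorem~\ref{thm:bertini} to the restriction of $\Delta$ to a line of endomorphisms, which must be squarefree. The next lemma shows that such lines exist.

\begin{lemma}\label{lem:pencil}
Let $r\ge2$ and let $\Omega$ be an algebraically closed field of characteristic zero. There are $A_0,B_0\in\operatorname{Mat}_r(\Omega)$ such that $\Delta(B_0)\ne0$ and $\Delta(A_0+sB_0)\in\Omega[s]$ has $e$ distinct roots.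
\end{lemma}

For $r=2$ take $B_0=\operatorname{diag}(1,-1)$ and $A_0=\begin{pmatrix}0&1\\1&0\end{pmatrix}$: the characteristic polynomial of $A_0+sB_0$ is $t^2-s^2-1$, with discriminant $4(s^2+1)$.

\begin{proof}
We first show that $\Delta$ is irreducible. A matrix with a repeated eigenvalue is conjugate to an upper triangular matrix $U$ with $U_{11}=U_{22}$. So the zero set of $\Delta$ is the image of the irreducible variety $GL_r\times\{U\text{ upper triangular}:U_{11}=U_{22}\}$ under $(g,U)\mapsto gUg^{-1}$, and is irreducible. By the Nullstellensatz, $\Delta=cG^m$ with $G$ irreducible and $c\in\Omega^\times$. Restrict $\Delta$ to the line of matrices $\begin{pmatrix}0&\tau\\1&0\end{pmatrix}\oplus\operatorname{diag}(d_3,\dots,d_r)$ with distinct nonzero $d_l\in\mathbb Q$. The eigenvalues are $\pm\sqrt\tau,d_3,\dots,d_r$, so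
\[
\Delta=4\tau\prod_l(d_l^2-\tau)^2\prod_{l<l'}(d_l-d_{l'})^2 .
\]
This has a simple zero at $\tau=0$, which forces $m=1$.

Pick $B_0$ with $\Delta(B_0)\ne0$ and write matrices as $A+sB_0$ with $A$ in a complement of $\Omega B_0$, with coordinates $y$. By homogeneity, $\Delta\in\Omega[y][s]$ has degree $e$ in $s$ with leading coefficient the constant $\Delta(B_0)$. By Gauss's lemma it is irreducible over $\Omega(y)$, hence has distinct roots, so its discriminant in $s$ is a nonzero element of $\Omega[y]$. Let $A_0$ be a point where it does not vanish.
\end{proof}

\begin{lemma}\label{lem:rational}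
Let $g_j\in\Omega_j[\lambda_1,\dots,\lambda_n]$, for $j=1,\dots,m$, be nonzero polynomials over fields $\Omega_j\supset\mathbb Q$. There is a point of $\mathbb Q^n$ at which no $g_j$ vanishes.
\end{lemma}

\begin{proof}
Expand $g_j=\sum_\omega\omega\,g_{j,\omega}$ along a $\mathbb Q$-basis $\{\omega\}$ of $\Omega_j$, with $g_{j,\omega}\in\mathbb Q[\lambda]$, and pick a nonzero component for each $j$. The product of these components is a nonzero polynomial over the infinite field $\mathbb Q$; take a point where it does not vanish.
\end{proof}

\subsection{Proof of the first statement of Theorem~\ref{thm:structure}}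

Let $T$ be the normalization of $R$, let $M=\widetilde N$, $V=N\otimes_TK$ and $r=\dim_KV$, and take $N_0$ and $c$ from Lemma~\ref{lem:hull}(a). The letter $P$ denotes a height one prime of $T$. If $r=0$ there is nothing to prove. If $r=1$, identify $N_0\subset V$ with $T\subset K$. Then $M_P=\{b:v_P(b)+D_P\ge0\}$ for integers $D_P$ that vanish when $c\notin P$, so $M=T(D)$ and Proposition~\ref{prop:rankone} applies. Let $r\ge2$.

An element of $\operatorname{End}_K(V)$ preserves $M$ if and only if it preserves every $M_P$, since $M_P=T_PM$ and $M=\bigcap M_P$.

\medskip\noindent\emph{Step 1: enough endomorphisms.} Theorem~\ref{thm:bertini} controls only the moving part of a pencil, so we need a family of endomorphisms whose discriminants have no fixed part. We claim that \emph{there are $\varphi_1,\dots,\varphi_n\in\operatorname{End}_T(M)$ that generate $\operatorname{End}_{T_P}(M_P)$ over $T_P$ for every $P$.}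

Let $E_{jl}$ be the matrix units for a basis of $N_0$. The maps $cE_{jl}$ preserve $M$, because $E_{jl}(cM)\subset N_0\subset M$, and they generate $\operatorname{End}_{T_P}(M_P)$ when $c\notin P$. Let $P$ be one of the finitely many primes containing $c$, and let $\theta$ be a member of a basis of $\operatorname{End}_{T_P}(M_P)$. It preserves $M_{P'}$ whenever $c\notin P'$ and the matrix entries of $\theta$ in the basis of $N_0$ lie in $T_{P'}$, so for all $P'$ outside a finite set. For each exceptional $P'\ne P$, $\theta$ preserves $M_{P'}$ after multiplication by any element of large enough valuation. By (K4) there is $t\in T$ with $v_P(t)=0$ and $v_{P'}(t)$ large at the exceptional $P'$. Then $t\theta$ preserves $M$, and these elements still form a basis at $P$. Add them to the list.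

\medskip\noindent\emph{Step 2: an endomorphism with reduced discriminant.} We claim that \emph{there is $\varphi\in\operatorname{End}_T(M)$ whose characteristic polynomial $\chi$ lies in $T[t]$ and satisfies $v_P(\operatorname{disc}\chi)\le1$ for all $P$.}

Put $\Phi(\lambda)=\Delta(\sum_j\lambda_j\varphi_j)$, a homogeneous polynomial of degree $e$ in $\lambda=(\lambda_1,\dots,\lambda_n)$. Computing in a basis of $M_P$ shows $\Phi\in T_P[\lambda]$ for every $P$, so $\Phi\in T[\lambda]$. By Step~1, the image $\overline\Phi_P$ of $\Phi$ in $\kappa(P)[\lambda]$ is the composite of $\Delta$ with a surjective linear map $\kappa(P)^n\to\operatorname{Mat}_r(\kappa(P))$, so $\overline\Phi_P\ne0$. For new variables $\mu$, the coefficient of $s^e$ in $\Phi(\lambda+s\mu)$ is $\Phi(\mu)$. Consider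
\[
\Theta(\lambda,\mu)=\Phi(\lambda)\,\Phi(\mu)\,\operatorname{Disc}_e\bigl(\Phi(\lambda+s\mu)\bigr)\in K[\lambda,\mu],
\]
the discriminant being taken in $s$. The $\varphi_j$ span $\operatorname{End}_K(V)$, so the matrices $A_0,B_0$ of Lemma~\ref{lem:pencil} over $\overline K$ come from points of $\overline K^{\,n}$, at which the third factor is nonzero. Hence all three factors are nonzero polynomials, and $\Theta\ne0$.

Viewing $\Theta$ as a polynomial in $\lambda$ over the field $K(\mu)$, choose $\lambda\in\mathbb Q^n$ with $\Theta(\lambda,\cdot)\ne0$ by Lemma~\ref{lem:rational}. Then $\Phi(\lambda)\ne0$ lies in only finitely many $P$. By the same lemma choose $\mu\in\mathbb Q^n$ with $\Theta(\lambda,\mu)\ne0$ and $\overline\Phi_P(\mu)\ne0$ for these $P$. The polynomial $F(s)=\Phi(\lambda+s\mu)\in T[s]$ has degree $e$ and distinct roots. No $P$ contains both its constant term $\Phi(\lambda)$ and its leading coefficient $\Phi(\mu)$, so $v_P(F)=0$ for all $P$. Theorem~\ref{thm:bertini} gives $s_0\in\mathbb Q$ with $v_P(F(s_0))\le1$ for all $P$. Put $\varphi=\sum_j(\lambda_j+s_0\mu_j)\varphi_j$. Its characteristic polynomial lies in $\bigcap_PT_P[t]=T[t]$ and has discriminant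 $F(s_0)$.

\medskip\noindent\emph{Step 3: $M$ is a module over the integral closure.} The polynomial $\chi$ has distinct roots, so it is the minimal polynomial of $\varphi$, and $L=K[\varphi]\cong K[t]/(\chi)$ is a product $\prod_jL_j$ of finite extensions of $K$, with idempotents $e_j$. Each $e_jV$ is a nonzero $L_j$-vector space and $\sum_j\dim_Ke_jV=r=\sum_j[L_j:K]$, so each is one-dimensional and $V=Lv_0$ is free of rank one over $L$. Let $S=\prod_jS_j$ be the integral closure of $T$ in $L$; the $S_j$ are normal covers of $R$. The ring $S_P=\prod_j(S_j)_P$ is the integral closure of $T_P$ in $L$, so $S_P=T_P[\varphi]$ by Lemma~\ref{lem:maximal}. Hence $S_P$ preserves $M_P$ for every $P$, and $S$ preserves $M$. In particular $M=\bigoplus_je_jM$.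

\medskip\noindent\emph{Step 4: the summands are divisorial.} View $L_j=e_jL$ inside $L$, and put $J_j=\{b\in L_j:bv_0\in M\}$ and $J_{j,P}=\{b\in L_j:bv_0\in M_P\}$. Then $e_jM=J_jv_0\cong J_j$ as $S_j$-modules, and $J_j=\bigcap_PJ_{j,P}$ because $M=\bigcap M_P$. The module $J_{j,P}\cong e_jM_P$ is a nonzero $(S_j)_P$-submodule of $L_j$, finitely generated over $T_P$. By (K5) it has a single generator $g$, and with $D_{\mathfrak P}=-v_{\mathfrak P}(g)$,
\[
J_{j,P}=\{b\in L_j:v_{\mathfrak P}(b)+D_{\mathfrak P}\ge0\text{ for all primes }\mathfrak P\text{ of }S_j\text{ over }P\}.
\]
Almost all $D_{\mathfrak P}$ vanish. Indeed, let $U\in GL_r(K)$ express the basis $v_0,\varphi v_0,\dots,\varphi^{r-1}v_0$ of $V$ in the basis of $N_0$. For all but finitely many $P$, the entries of $U$ and $U^{-1}$ lie in $T_P$ and $c\notin P$; then $M_P=(N_0)_P=T_P[\varphi]v_0=S_Pv_0$ and $J_{j,P}=(S_j)_P$. So $D_j=\sum D_{\mathfrak P}\mathfrak P$ is a divisor on $S_j$. As $P$ varies, the $\mathfrak P$ run over all height one primes of $S_j$ by (K5), so $J_j=S_j(D_j)$. By Proposition~\ref{prop:rankone} each $e_jM$ is an $S_j$-direct summand, hence a $T$-direct summand, of a finite product of normal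 covers, and therefore so is $M$. \qed

\section{Regularity without normality}\label{sec:general}

We prove Theorem~\ref{thm:regular}. Assume $\operatorname{Tor}^R_i(k,R^+)=0$ with $i\ge1$, and let $T$ be the normalization of $R$. By Theorem~\ref{thm:structure} and Lemma~\ref{lem:trace},
\begin{equation}\label{eq:hulls}
\operatorname{Tor}_i^R(k,\widetilde N)=0\quad\text{for every finitely generated torsion-free $T$-module }N .
\end{equation}
Two obstacles separate this from the argument of Section~\ref{sec:normal}. The syzygies of $k$ over $R$ need not be $T$-modules, and the modules $\widetilde N$ are not known to be finitely generated over $R$, so \eqref{eq:hulls} gives no finite free resolutions. Over the completion, normalizations are finite by (F3). We therefore transfer \eqref{eq:hulls} to reflexive modules over a normalized component of $\widehat R$, use it once to show that $\widehat R$ is normal, and once more for the second syzygy of $k$.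

Let $H=\widehat R$, let $q$ be a minimal prime of $H$ with $\dim H/q=d$, and let $A$ be the normalization of $H/q$, with fraction field $L$. By Section~\ref{sub:complete} with $R_1=R$ and $C=H$, the ring $A$ is a complete normal local domain, finite over $H$, and $T\subset A$. Its dimension is $d\ge1$. The letters $P$ and $Q$ denote height one primes of $T$ and $A$. The choice of a component of maximal dimension is used in the next lemma, which says that a locus of codimension two for $T$ does not become a divisor for $A$.

\begin{lemma}\label{lem:codim}
If $a,c\in T\setminus\{0\}$ lie in no common height one prime of $T$, they lie in no common height one prime of $A$.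
\end{lemma}

\begin{proof}
Suppose $a,c\in Q$. The prime $Q\cap T$ is nonzero and not of height one, so there is a prime strictly between $0$ and $Q\cap T$. By incomparability, $p=Q\cap R$ has height at least $2$, so $\dim R/p\le d-2$. The ring $A/Q$ is a quotient of $A/pA$, which is finite over $H/pH$, the completion of $R/p$. With (F3) we get $d-1=\dim A/Q\le\dim H/pH=\dim R/p\le d-2$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:finitepd}
Every finitely generated reflexive $A$-module $B$ has $\operatorname{pd}_HB<i$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:hull}(b), $B$ is torsion-free and $B=\bigcap_QB_Q$ in $B\otimes_AL$. Let $N\subset B$ be a finitely generated $T$-submodule. It is torsion-free, and $N\otimes_TK$ embeds in $B\otimes_AL$, since $K\subset L$. We claim $\widetilde N\subset B$. Let $w\in\widetilde N$ and $I=\{t\in T:tw\in N\}$. For each $P$, $w\in N_P$ means $I\not\subset P$. Pick $0\ne a\in I$ and, by prime avoidance, $0\ne c\in I$ outside the finitely many $P$ containing $a$. By Lemma~\ref{lem:codim}, for every $Q$ one of $a,c$ is a unit of $A_Q$; as $aw,cw\in B$, this gives $w\in B_Q$. So $w\in B$.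

Thus $N\subset\widetilde N\subset B$, and $N\subset N'$ implies $\widetilde N\subset\widetilde{N'}$. Hence $B$ is the directed union of the hulls $\widetilde N$, and $\operatorname{Tor}_i^R(k,B)=0$ by \eqref{eq:hulls} and (F5). If $G_\bullet$ is a free resolution of $k$ over $R$, then $G_\bullet\otimes_RH$ is a free resolution of $k\otimes_RH=k$ over $H$, by flatness. So $\operatorname{Tor}^H_i(k,B)=\operatorname{Tor}_i^R(k,B)=0$. Since $B$ is finitely generated over $H$, its minimal free resolution is zero in degree $i$.
\end{proof}

\begin{proposition}\label{prop:normal}
One has $q=0$ and $H=A$.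
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:finitepd} there is a finite free resolution $0\to G_m\to\dots\to G_0\to A\to0$ over $H$. Put $\epsilon=\sum_j(-1)^j\operatorname{rank}G_j$. For a prime $p$ of $H$ write $A_p=(H\setminus p)^{-1}A$.

\emph{Depth zero: $H$ is a domain.} Let $p\in\operatorname{Ass}H$. Then $\operatorname{depth}H_p=0$, so $A_p$ is free over $H_p$ by the Auslander--Buchsbaum formula (or is zero). The localized resolution splits, so the rank of $A_p$ is $\epsilon$, independently of $p$. The minimal prime $q$ is associated and $A_q=L\ne0$, so $\epsilon\ge1$. Thus for every $p\in\operatorname{Ass}H$ the module $A_p$ is nonzero, free and killed by $q$, whence $qH_p=0$. The map $H\to\prod_{p\in\operatorname{Ass}H}H_p$ is injective, since the annihilator of a nonzero element lies in an associated prime. So $q=0$, and $A$ is the normalization of the domain $H$, an $H$-module of rank one.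

\emph{Depth one: $H$ is normal.} Let $\operatorname{depth}H_p=1$. The module $A_p$ is nonzero, finitely generated and torsion-free over $H_p$, and $p\ne0$, so its depth is at least $1$. By Auslander--Buchsbaum it is free, of rank one: $A_p=H_pg$. As $A_p$ is a ring, $g^2=hg$ with $h\in H_p$, so $g=h$ and $A_p\subset H_p$. Finally $H=\bigcap H_p$ over the primes of depth one. Indeed, let $a,b\in H$ with $a\ne0$ and $b\notin aH$. The annihilator of the class of $b$ in $H/aH$ lies in some $p\in\operatorname{Ass}(H/aH)$; then $b/a\notin H_p$, and $\operatorname{depth}H_p=1$ because $a$ is a nonzerodivisor and $\operatorname{depth}H_p/aH_p=0$. Therefore $A\subset H$.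
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:regular}]
Let $G_1\xrightarrow{\ \partial\ }G_0\to k\to0$ be exact with $G_0,G_1$ finite free over $H$, and $B=\ker\partial$. Since $H=A$ is normal, $B$ is a reflexive $A$-module by Lemma~\ref{lem:hull}(b). By Proposition~\ref{prop:finitepd}, $\operatorname{pd}_HB<\infty$, so $\operatorname{pd}_Hk<\infty$ and $H$ is regular by (F4). The rings $R$ and $H$ have the same dimension and the same $\mathfrak m/\mathfrak m^2$, so $R$ is regular.
\end{proof}

\section{The Betti numbers of $R^+$}\label{sec:betti}

It remains to prove Theorem~\ref{thm:betti}. For the second statement we show that any normal cover can be doubled.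

\begin{lemma}\label{lem:doubling}
Every normal cover $S$ of $R$ is contained in a normal cover $S'$ that is free of rank two over $S$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:quadratic} it suffices to find a nonsquare $a$ with $v_{\mathfrak P}(a)\in\{0,1\}$ for all $\mathfrak P$, for then $D=0$ and $S'=S\oplus S\sqrt a$. Fix a height one prime $\mathfrak P_0$ of $S$; it exists because $R$ is not a field. By (K4) choose $u\in S$ with $v_{\mathfrak P_0}(u)=1$, and then $w\in S$ with $v_{\mathfrak P_0}(w)=2$ and $v_{\mathfrak P}(w)=0$ at the other primes containing $u$. The polynomial $F=u+sw$ has $v_{\mathfrak P}(F)=0$ for $\mathfrak P\ne\mathfrak P_0$, so Theorem~\ref{thm:bertini} gives $a=u+s_0w$ with $v_{\mathfrak P}(a)\in\{0,1\}$ for $\mathfrak P\ne\mathfrak P_0$. At $\mathfrak P_0$ we have $v_{\mathfrak P_0}(s_0w)\ge2$, so $v_{\mathfrak P_0}(a)=1$, and $a$ is not a square.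
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:betti}]
Let $i\ge1$. If $R$ is regular and $i\ge d-1$, then $\beta_i(R^+)=0$ by Lemma~\ref{lem:vanishing}. Conversely, if $\beta_i(R^+)=0$, then $R$ is regular by Theorem~\ref{thm:regular}, hence normal, and Theorem~\ref{thm:flatdim} with $X=k$ gives $d=\operatorname{fd}_Rk\le i+1$.

Let $i\ge0$ and $\beta_i(R^+)\ne0$. By Lemma~\ref{lem:trace} some normal cover $S_0$ has $\beta_i(S_0)\ge1$. Lemma~\ref{lem:doubling} gives normal covers $S_0\subset S_1\subset\cdots$ with $S_n\cong S_0^{\oplus2^n}$ as $R$-modules. By Lemma~\ref{lem:trace}, $\beta_i(R^+)\ge\beta_i(S_n)\ge2^n$ for all $n$.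
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM}
Mohsen Asgharzadeh and Elham Mahdavi, \emph{Non-Noetherian Bass and Betti numbers}, arXiv:2606.20391 (2026).

\bibitem{Bou}
Bourbaki, \emph{Commutative Algebra}, Chapter VII, \S1.5.

\end{thebibliography}
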